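\title{The geometric and the algebraic order on standard Young tableaux are different}

\begin{abstract}
Standard Young tableaux with $n$ boxes parametrize both the orbital variety closures in $\mathfrak{sl}_n(\mathbb C)$ and the primitive ideals of the enveloping algebra that contain the augmentation ideal of the center. Inclusion of varieties and reverse inclusion of ideals give two partial orders on tableaux, and the first extends the second. We disprove, for every $n\ge 12$, the conjecture that the two orders coincide. The algebraic order is reversed by transposition of tableaux; we exhibit two tableaux $S,T$ with $12$ boxes such that $\mathcal V_S\subset\mathcal V_T$ but $\mathcal V_{T^t}\not\subset\mathcal V_{S^t}$. Both statements are proved by hand in one family of nilpotent operators given by three $2\times2$ matrices.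
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two orders on tableaux}
Let $n\ge2$ and $\mathfrak g=\mathfrak{sl}_n(\mathbb C)$. Let $\mathfrak n$ be the space of strictly upper triangular matrices and $B$ the group of invertible upper triangular matrices, acting by conjugation. Scalars act trivially, so the orbits of $B$ are those of the Borel subgroup of $SL_n$. The Weyl group $S_n$ acts by $w(E_{ij})=E_{w(i)w(j)}$. We write a permutation as the word $w(1)w(2)\cdots w(n)$; then
\begin{equation}\label{eq:span}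
\mathfrak n\cap w(\mathfrak n)=\operatorname{span}\{E_{ab}: a<b,\ a\text{ precedes }b\text{ in the word of }w\}.
\end{equation}
An \emph{orbital variety} is an irreducible component of $\mathcal O\cap\mathfrak n$, where $\mathcal O$ is a conjugacy class of nilpotent matrices. For $w\in S_n$ put
\[
\mathcal V(w)=\overline{B\cdot(\mathfrak n\cap w(\mathfrak n))},
\]
the closure being taken in the Zariski topology.

On the algebraic side, let $U(\mathfrak g)$ be the enveloping algebra, $Z(\mathfrak g)$ its center, and $\rho$ the half-sum of the positive roots, the roots of $\mathfrak n$. An ideal of $U(\mathfrak g)$ is \emph{primitive} if it is the annihilator of a simple module. Let $I(w)$ be the annihilator of the simple highest weight module of highest weight $-w\rho-\rho$. The ideals $I(w)$ are exactly the primitive ideals that contain the augmentation ideal of $Z(\mathfrak g)$.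

Both families are indexed through the Robinson--Schensted algorithm. To insert a letter into a row, append it if it exceeds all entries of the row; otherwise let it replace the smallest larger entry, and insert that entry into the next row. Let $T(w)$ be the standard Young tableau obtained by inserting $w(1),\dots,w(n)$ successively into the first row, starting from the empty tableau. The following facts are known.
\begin{itemize}
\item[(F1)] $\mathcal V(w)=\mathcal V(u)$ if and only if $T(w)=T(u)$, and $T(w)\mapsto\mathcal V(w)$ is a bijection from standard tableaux with $n$ boxes onto the orbital variety closures.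
\item[(F2)] $I(w^{-1})=I(u^{-1})$ if and only if $T(w)=T(u)$.
\end{itemize}
For a standard tableau $T$ put $\mathcal V_T=\mathcal V(w)$ and $I_T=I(w^{-1})$, where $w$ is any permutation with $T(w)=T$. The \emph{geometric order} and the \emph{algebraic order} on tableaux with $n$ boxes are defined by
\[
S\le_G T\iff\mathcal V_S\subseteq\mathcal V_T,\qquad\qquad S\le_A T\iff I_T\subseteq I_S .
\]
The inclusion of ideals is reversed for a reason visible at the bottom: for the longest element $w_0=n\cdots2\,1$ the variety $\mathcal V(w_0)=0$ is the smallest one, while $-w_0\rho-\rho=0$, so that $I(w_0)$ is the annihilator of the trivial module, an ideal of codimension one. It is also known that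
\begin{itemize}
\item[(F3)] $S\le_A T$ implies $S\le_G T$.
\end{itemize}
The problem, taken from \cite{Mel}, is whether the converse holds.

\medskip\noindent\textbf{Conjecture.} \emph{For every $n\ge2$ and all standard tableaux $S,T$ with $n$ boxes, $\mathcal V_S\subseteq\mathcal V_T$ if and only if $I_T\subseteq I_S$.}

\subsection{Why one would expect equality}\label{sub:small}
The two orders share an explicit supply of relations. Suppose $u(i)>u(i+1)$, and let $u'$ be obtained from $u$ by exchanging these two adjacent letters. By \eqref{eq:span}, $\mathfrak n\cap u(\mathfrak n)\subset\mathfrak n\cap u'(\mathfrak n)$, so $T(u)\le_G T(u')$; and $T(u)\le_A T(u')$ by Remark~\ref{rem:elementary} below.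

For $n=2$ this gives the only relation in either order: the column lies below the row. For $n=3$ there are four tableaux: the row $T(123)$ with variety $\mathfrak n$, the column $T(321)$ with variety $0$, and the two hooks $T(213)=T(231)$ and $T(132)=T(312)$, whose varieties are the planes $\{x_{12}=0\}$ and $\{x_{23}=0\}$. The exchanges $321\to231$, $321\to312$, $213\to123$, $132\to123$ put each hook above the column and below the row, in both orders. The geometric order has no further relation, so by (F3) neither has the algebraic order. Thus the conjecture holds for $n\le3$.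

These examples have a symmetry. The word of $ww_0$ is the reversed word of $w$, and $T(ww_0)=T(w)^t$ is the transposed tableau (Schensted). If an exchange leads from $u$ to $u'$, then an exchange leads from $u'w_0$ to $uw_0$; so transposition reverses the elementary relations. We shall see that it reverses the whole algebraic order. Nothing in the definition of $\mathcal V_T$ suggests a relation between $\mathcal V_T$ and $\mathcal V_{T^t}$, and this gives a purely geometric test of the conjecture: is $\le_G$ reversed by transposition?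

\subsection{The result}
It is not. Let
\[
S=\begin{array}{llll}1&3&7&11\\2&4&8&12\\5&9\\6&10\end{array}
\qquad\qquad
T=\begin{array}{lllll}1&3&5&7&11\\2&4&9\\6&8\\10&12\end{array}
\]
and for $n\ge12$ let $S^{(n)},T^{(n)}$ be obtained from $S,T$ by adding $13,\dots,n$ to the first row.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] In $\mathfrak{sl}_{12}$ we have $\mathcal V_S\subset\mathcal V_T$, but $\mathcal V_{T^t}\not\subset\mathcal V_{S^t}$.
\item[(2)] Consequently $S\le_G T$ but $S\not\le_A T$; that is, $\mathcal V_S\subset\mathcal V_T$ and $I_T\not\subset I_S$. The conjecture is false.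
\item[(3)] For every $n\ge12$, statements (1) and (2) hold for $S^{(n)},T^{(n)}$ in $\mathfrak{sl}_n$. Moreover $\mathcal V_{S^{(n)}}$ has codimension $1$ in $\mathcal V_{T^{(n)}}$. So $T^{(n)}$ covers $S^{(n)}$ in the geometric order, while $S^{(n)}$ and $T^{(n)}$ are incomparable in the algebraic order.
\end{enumerate}
\end{theorem}

We make no claim for $4\le n\le11$.

Section~\ref{sec:reversal} proves the reversal of $\le_A$ and derives (2) from (1); after that, no representation theory is needed. Section~\ref{sec:four} describes the four varieties in (1). Section~\ref{sec:family} introduces the family of operators in which both halves of (1) take place and shows the mechanism on an example. The two halves are proved in Sections~\ref{sec:incl} and~\ref{sec:nonincl}, and part (3) in Section~\ref{sec:general}.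

\section{Transposition reverses the algebraic order}\label{sec:reversal}

Inclusions of primitive ideals are governed by the Kazhdan--Lusztig preorders, which we recall from \cite{KL}. Let $\ell$ be the length function on $S_n$ and $<$ the Bruhat order. To $u\le w$ is attached a polynomial $P_{u,w}\in\mathbb Z[q]$ with constant term $1$, of degree at most $\frac12(\ell(w)-\ell(u)-1)$ if $u<w$. For $u<w$ let $\mu(u,w)$ be the coefficient of $q^{(\ell(w)-\ell(u)-1)/2}$ in $P_{u,w}$, which is $0$ when the exponent is not an integer; put $\mu(u,w)=0$ if $u\not<w$. Call $u,w$ \emph{joined} if $\mu(u,w)\ne0$ or $\mu(w,u)\ne0$. Let $R(w)=\{i:w(i)>w(i+1)\}$ be the right descent set. The preorder $\le_R$ is generated by the relations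
\[
u\le_R w\quad\text{whenever $u,w$ are joined and }R(u)\not\subset R(w),
\]
and $u\le_L w$ means $u^{-1}\le_R w^{-1}$. We use three facts.
\begin{itemize}
\item[(K1)] $P_{u,w}=P_{u^{-1},w^{-1}}$, hence $\mu(u,w)=\mu(u^{-1},w^{-1})$.
\item[(K2)] $\mu(w_0w,w_0u)=\mu(u,w)$ \cite[Cor.~3.2]{KL}.
\item[(K3)] $I(w)\subseteq I(u)$ if and only if $u\le_L w$ (\cite{Jos,Vog}; see \cite[\S1.6(c)]{KL}). The statement is conditional there on the Kazhdan--Lusztig conjecture, which was proved by Beilinson--Bernstein and Brylinski--Kashiwara (1981).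
\end{itemize}
Applying (K3) to $w^{-1}$ and $u^{-1}$ gives
\begin{equation}\label{eq:AR}
T(u)\le_A T(w)\iff I(w^{-1})\subseteq I(u^{-1})\iff u\le_R w .
\end{equation}

\begin{remark}\label{rem:elementary}
If $i\in R(u)$ and $u'$ is obtained by exchanging the letters in positions $i,i+1$, then $u'<u$ and $\ell(u)=\ell(u')+1$, so $\mu(u',u)=1$; also $i\notin R(u')$. Hence $u\le_R u'$ and $T(u)\le_A T(u')$, as used in Section~\ref{sub:small}.
\end{remark}

\begin{proposition}\label{prop:reversal}
For standard tableaux $S',T'$ with $n$ boxes, $S'\le_A T'$ if and only if $T'^{\,t}\le_A S'^{\,t}$.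
\end{proposition}

\begin{proof}
By (K1), (K2) and (K1) again,
\[
\mu(u,w)=\mu(u^{-1},w^{-1})=\mu(w_0w^{-1},w_0u^{-1})=\mu(ww_0,uw_0),
\]
so $u,w$ are joined if and only if $uw_0,ww_0$ are. Reversing a word turns an ascent in position $i$ into a descent in position $n-i$, so $R(ww_0)=\{n-i:1\le i<n,\ i\notin R(w)\}$. Passing to complements reverses inclusions, hence $R(u)\not\subset R(w)$ if and only if $R(ww_0)\not\subset R(uw_0)$. Thus $w\mapsto ww_0$ reverses each generating relation, and $u\le_R w$ if and only if $ww_0\le_R uw_0$. Now use \eqref{eq:AR} and $T(ww_0)=T(w)^t$.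
\end{proof}

\begin{proof}[Part (1) of Theorem~\ref{thm:main} implies part (2)]
If $S\le_A T$, then $T^t\le_A S^t$ by Proposition~\ref{prop:reversal}, and $\mathcal V_{T^t}\subseteq\mathcal V_{S^t}$ by (F3). This contradicts (1).
\end{proof}

Fact (F3) serves to locate the failure at the pair $(S,T)$. It is not needed to refute the conjecture: if $\le_A$ and $\le_G$ coincided, Proposition~\ref{prop:reversal} and $\mathcal V_S\subset\mathcal V_T$ would give $\mathcal V_{T^t}\subseteq\mathcal V_{S^t}$.

\section{Four varieties in $\mathfrak{sl}_{12}$}\label{sec:four}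

Until Section~\ref{sec:general}, $n=12$. Let $e_1,\dots,e_{12}$ be the standard basis of $\mathbb C^{12}$ and $F_j=\langle e_1,\dots,e_j\rangle$, so that $B$ is the stabilizer of the flag $(F_j)$ and $\mathfrak n=\{x:xF_j\subseteq F_{j-1}\text{ for all }j\}$. Put
\[
w_S=2\,1\,|\,6\,5\,4\,3\,|\,10\,9\,8\,7\,|\,12\,11,\qquad
w_T=10\;6\;2\;1\,|\,12\;8\;4\;3\,|\,9\;5\,|\,7\,|\,11 ,
\]
where the bars only separate decreasing runs. Inserting $w_S$ run by run gives, with rows separated by slashes,
\[
1/2,\qquad 1\,3/2\,4/5/6,\qquad 1\,3\,7/2\,4\,8/5\,9/6\,10,\qquad S .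
\]
The runs of $w_T$ are the columns of $T$ read upward, and inserting them gives
\[
1/2/6/10,\qquad 1\,3/2\,4/6\,8/10\,12,\qquad 1\,3\,5/2\,4\,9/6\,8/10\,12,
\]
after which $7$ and $11$ are appended to the first row. So $T(w_S)=S$ and $T(w_T)=T$.

The tableau $S$ gives two varieties that are easy to describe. Let $Q\supset B$ be the stabilizer of $F_2\subset F_6\subset F_{10}$, the standard parabolic subgroup with blocks $2,4,4,2$. Let $\mathfrak n_Q$ be its nilradical, the matrices that vanish on and below the diagonal blocks, and let $\mathfrak n_{\mathfrak l}$ be the space of block diagonal matrices in $\mathfrak n$. In $w_S$ a letter $a$ precedes a larger letter $b$ exactly when $a,b$ lie in different blocks; in the reversed word $11\,12\,|\,7\,8\,9\,10\,|\,3\,4\,5\,6\,|\,1\,2$, exactly when they lie in the same block. Since $\mathfrak n_Q$ is closed and $B$-stable, \eqref{eq:span} gives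
\begin{equation}\label{eq:four}
\mathcal V_S=\mathfrak n_Q,\qquad\mathcal V_{S^t}=\overline{B\,\mathfrak n_{\mathfrak l}},\qquad\mathcal V_T=\mathcal V(w_T),\qquad\mathcal V_{T^t}=\mathcal V(w_Tw_0).
\end{equation}
Part (1) of the theorem asks for two things: that a general element of $\mathfrak n_Q$ is a limit of elements of $\mathcal V(w_T)$, and that some function vanishes on $B\,\mathfrak n_{\mathfrak l}$ but not on $\mathcal V(w_Tw_0)$.

\section{A family of nilpotent operators}\label{sec:family}

Matrices of size $12$ are too large to handle directly. In both halves of the proof, conjugation reduces them to operators described by three $2\times2$ matrices whose entries are polynomials of degree at most one in a variable $s$: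
\[
K=K_0+sK_1,\qquad L=L_0+sL_1,\qquad M=M_0+sM_1 .
\]
Let $V=W_1\oplus\dots\oplus W_6$ with $W_i=\mathbb C^2$, and write $z_i$ for the copy in $W_i$ of $z\in\mathbb C^2$. Define $x=x(K,L,M)$ on $V$ by
\begin{equation}\label{eq:family}
\begin{aligned}
&xz_2=z_1,\qquad xz_4=z_3,\qquad xz_6=z_5,\qquad xz_1=0,\\
&xz_3=(K_0z)_2+(K_1z)_1,\\
&xz_5=(L_0z)_4+(L_1z)_3+(M_0z)_2+(M_1z)_1;
\end{aligned}
\end{equation}
see Figure~\ref{fig:family}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node (6) at (0,0) {$W_6$}; \node (5) at (2,0) {$W_5$}; \node (4) at (4,0) {$W_4$};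
\node (3) at (6,0) {$W_3$}; \node (2) at (8,0) {$W_2$}; \node (1) at (10,0) {$W_1$};
\draw[->] (6) -- node[above] {$1$} (5);
\draw[->] (5) -- node[above] {$L_0$} (4);
\draw[->] (4) -- node[above] {$1$} (3);
\draw[->] (3) -- node[above] {$K_0$} (2);
\draw[->] (2) -- node[above] {$1$} (1);
\draw[->] (5) to[bend left=55] node[above] {$L_1$} (3);
\draw[->] (3) to[bend left=55] node[above] {$K_1$} (1);
\draw[->] (5) to[bend right=28] node[above] {$M_0$} (2);
\draw[->] (5) to[bend right=42] node[below] {$M_1$} (1);
\end{tikzpicture}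
\caption{The operator $x(K,L,M)$ on $W_1\oplus\dots\oplus W_6$, each $W_i$ a copy of $\mathbb C^2$. An arrow from $W_j$ to $W_i$ is labeled by the $2\times2$ block of $x$ that maps $W_j$ to $W_i$; all other blocks are zero.}\label{fig:family}
\end{figure}

Let $s$ act on $V$ as $x$. The $\mathbb C[s]$-module $V$ is generated by $W_2,W_4,W_6$. Extend $z\mapsto z_2,z_4,z_6$ to $\mathbb C[s]$-linear maps $\mathbb C[s]^2\to V$. Then \eqref{eq:family} reads
\begin{equation}\label{eq:relations}
s^2z_2=0,\qquad s^2z_4=(Kz)_2,\qquad s^2z_6=(Lz)_4+(Mz)_2 .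
\end{equation}
Let $g_1,g_2$; $g_3,g_4$; $g_5,g_6$ be the standard bases of $W_2$; $W_4$; $W_6$. The elements $g_j,sg_j$ form a basis of $V$, and two orderings of it make $x$ strictly upper triangular:
\begin{align*}
\text{I}:&\quad sg_1,sg_2,g_1,g_2,\ sg_3,sg_4,g_3,g_4,\ sg_5,sg_6,g_5,g_6;\\
\text{II}:&\quad sg_1,g_1,sg_2,g_2,\ sg_3,g_3,sg_4,g_4,\ sg_5,g_5,sg_6,g_6 .
\end{align*}
The resulting elements of $\mathfrak n$ are denoted $x^{\mathrm I}(K,L,M)$ and $x^{\mathrm{II}}(K,L,M)$. The first serves for $\mathcal V_S\subset\mathcal V_T$, the second for the transposed tableaux.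

For a $2\times2$ matrix $N=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ let $\widehat N=\left(\begin{smallmatrix}d&-b\\-c&a\end{smallmatrix}\right)$ be the adjugate, so that $N\widehat N=\widehat NN=\det N\cdot1$. The map $N\mapsto\widehat N$ is linear, so $\widehat M=\widehat M_0+s\widehat M_1$. The next lemma translates two conditions on the Jordan type of $x$ into congruences.

\begin{lemma}\label{lem:congruences}
Let $x=x(K,L,M)$.
\begin{enumerate}
\item[(a)] $x^4=0$ if and only if $KL\equiv0\pmod{s^2}$.
\item[(b)] If $\operatorname{rank}x^2\le4$, then $L\widehat MK\equiv0\pmod{s^2}$.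
\item[(c)] If $M_0$ is invertible and $L\widehat MK\equiv0\pmod{s^2}$, then $\operatorname{rank}x^2=4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:relations}, $s^4z_2=0$, $s^4z_4=s^2(Kz)_2=0$ and $s^4z_6=s^2(Lz)_4+s^2(Mz)_2=(KLz)_2$. For $y\in\mathbb C[s]^2$ we have $y_2=0$ if and only if $y\equiv0\pmod{s^2}$.

(b), (c) We first express $\operatorname{rank}x^2$ through $K,L,M$. Let $p$ be the $6\times6$ matrix with $2\times2$ blocks $K,L,M$ in positions $(1,2),(2,3),(1,3)$ and zero elsewhere, so that \eqref{eq:relations} says $s^2g_j=\sum_{i<j}p_{ij}g_i$. The module $\mathbb C[s]^6/(s^2-p)\mathbb C[s]^6$ surjects onto $V$. By induction on $j$, its submodule generated by the first $j$ generators is spanned over $\mathbb C$ by these generators and their multiples by $s$. So it has dimension at most $12$ and is isomorphic to $V$. With $R=\mathbb C[s]/(s^2)$ it follows that $V/s^2V\cong R^6/pR^6$. Both $V$ and $R^6$ have dimension $12$, so, deleting the zero rows and columns of $p$,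
\[
\operatorname{rank}x^2=\dim_{\mathbb C}HR^4,\qquad H=\begin{pmatrix}K&M\\0&L\end{pmatrix}.
\]

Every element of $R$ is a unit or a complex multiple of $s$, so row and column operations over $R$ bring $H$ to the form $\operatorname{diag}(s^{a_1},\dots,s^{a_4})$ with $a_i\in\{0,1,2\}$: pivot on units as long as there are any, then diagonalize the remaining block, which is $s$ times a complex matrix. These operations preserve $\dim HR^4=8-\sum a_i$ and, by the Cauchy--Binet formula, the ideal generated by the $3\times3$ minors. If $\operatorname{rank}x^2\le4$, then $\sum a_i\ge4$, any three of the $a_i$ have sum at least $2$, and all $3\times3$ minors of $H$ vanish in $R$. Take rows $1,2,2+i$ and columns $j,3,4$, with $i,j\in\{1,2\}$. If $(\alpha_1,\alpha_2)$ are the entries of the $j$th column of $K$ and $(\beta_1,\beta_2)$ those of the $i$th row of $L$, expansion along the first column gives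
\[
\det\begin{pmatrix}\alpha_1&M_{11}&M_{12}\\ \alpha_2&M_{21}&M_{22}\\0&\beta_1&\beta_2\end{pmatrix}
=\alpha_1(M_{21}\beta_2-M_{22}\beta_1)-\alpha_2(M_{11}\beta_2-M_{12}\beta_1)=-(L\widehat MK)_{ij}.
\]
This proves (b). If $M_0$ is invertible, then $\det M$ is a unit of $R$, $M^{-1}=(\det M)^{-1}\widehat M$, and
\[
H\begin{pmatrix}1&0\\-M^{-1}K&1\end{pmatrix}=\begin{pmatrix}0&M\\-LM^{-1}K&L\end{pmatrix}.
\]
When $L\widehat MK=0$ in $R$, the image is $\{(Mz,Lz):z\in R^2\}\cong R^2$, of dimension $4$. This proves (c).
\end{proof}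

The points with $K_0=L_0=0$ satisfy both congruences for a trivial reason. The question behind both halves of the theorem is which of these points are limits of points with $K_0\ne0\ne L_0$ that satisfy the congruences. The answer involves the eigenvalues of
\[
\Phi=L_1\widehat M_0K_1 .
\]

\begin{example}\label{ex:model}
Let $\theta\theta'\ne0$, $\Theta=\operatorname{diag}(\theta,\theta')$, $E=E_{12}$ of size $2$, and
\[
K=s+\varepsilon E,\qquad L=s\Theta+\delta\theta'E,\qquad M=1 .
\]
Then $\Phi=\Theta$. From $E\Theta=\theta'E$, $\Theta E=\theta E$, $E^2=0$ we get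
\[
KL\equiv s\,\theta'(\varepsilon+\delta)E,\qquad L\widehat MK=LK\equiv s\,(\varepsilon\theta+\delta\theta')E\pmod{s^2}.
\]
So $\operatorname{rank}x^2=4$ if and only if $\varepsilon\theta+\delta\theta'=0$, and $x^4=0$ if and only if $\varepsilon+\delta=0$. The first equation alone has a line of solutions $(\varepsilon,\delta)$ for all $\theta,\theta'$, and along it we can approach the point $\varepsilon=\delta=0$. The two equations together have a nonzero solution only if $\theta=\theta'$.
\end{example}

This is the asymmetry in the theorem. In ordering I, the points with $K_0=L_0=0$ represent the general element of $\mathcal V_S=\mathfrak n_Q$; the variety $\mathcal V_T$ requires $\operatorname{rank}x^2\le4$ but allows $x^4\ne0$, so only the first equation is imposed and all values $\theta\ne\theta'$ are reached. In ordering II, the general element of $\mathcal V_{S^t}$ has Jordan type $(4,4,2,2)$, so both equations are imposed, and only points where $\Phi$ has a double eigenvalue are reached; but $\mathcal V_{T^t}$ contains a point with $K_0=L_0=0$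 where the eigenvalues differ. The blocks have size $2$ in order that $\Phi$ have two eigenvalues to compare.

From now on $k,l,h,\zeta,\eta$ denote column vectors in $\mathbb C^2$, and $\kappa,\lambda$ row vectors.

\section{The inclusion $\mathcal V_S\subset\mathcal V_T$}\label{sec:incl}

\subsection{Rank conditions for membership in $\mathcal V_T$}
The definition of $\mathcal V(w_T)$ does not tell whether a given matrix belongs to it, so we need a sufficient condition that can be checked. Let $c(a)$ be the index of the column of $T$ that contains $a$: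
\[
\begin{array}{c|cccccccccccc}
a&1&2&3&4&5&6&7&8&9&10&11&12\\\hline
c(a)&1&1&2&2&3&1&4&2&3&1&5&2
\end{array}
\]
In $w_T$ the columns appear successively, each in decreasing order, so by \eqref{eq:span}
\begin{equation}\label{eq:wT}
\mathfrak n\cap w_T(\mathfrak n)=\operatorname{span}\{E_{ab}:a<b,\ c(a)<c(b)\}.
\end{equation}
An element of this space lowers $c$, so its $i$th power kills every $e_b$ with $c(b)\le i$. Put $N_i(j)=\#\{a\le j:c(a)\le i\}$.

\begin{lemma}\label{lem:A}
If $x\in\mathfrak n$ and $\dim(\ker x^i\cap F_j)=N_i(j)$ for all $i\ge1$ and $0\le j\le12$, then $x\in B\cdot(\mathfrak n\cap w_T(\mathfrak n))$.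
\end{lemma}

\begin{proof}
Let $j$ have $c(j)=i$. Then $N_i(j)=N_i(j-1)+1$, so there is $v_j\in\ker x^i\cap F_j$ with $v_j\notin F_{j-1}$. The map $g\colon e_j\mapsto v_j$ lies in $B$. For each $i$ the vectors $v_j$ with $c(j)\le i$ are independent, lie in $\ker x^i$, and number $N_i(12)=\dim\ker x^i$; so they form a basis of $\ker x^i$. Since $x\ker x^i\subseteq\ker x^{i-1}$, the matrix $g^{-1}xg\in\mathfrak n$ maps $e_j$ into $\langle e_a:c(a)<c(j)\rangle$. By \eqref{eq:wT} it lies in $\mathfrak n\cap w_T(\mathfrak n)$.
\end{proof}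

In ordering I only the even subspaces $F_{2j}=W_1\oplus\dots\oplus W_j$, with $W_i=\langle e_{2i-1},e_{2i}\rangle$, are adapted to the block structure. The next lemma removes the odd ones. Let $P$ be the stabilizer of $F_2\subset F_4\subset\dots\subset F_{10}$, so $B\subset P\subset Q$, and let $\mathfrak n_P=\{x:xF_{2j}\subseteq F_{2j-2}\text{ for all }j\}$.

\begin{lemma}\label{lem:B}
If $x\in\mathfrak n_P$ and $\dim(\ker x^i\cap F_{2j})=N_i(2j)$ for all $i\ge1$ and $1\le j\le6$, then $x\in\mathcal V_T$.
\end{lemma}

\begin{proof}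
For $g\in P$ we have $g^{-1}xg\in\mathfrak n_P\subset\mathfrak n$ and
\[
\ker(g^{-1}xg)^i\cap F_m=g^{-1}(\ker x^i\cap gF_m),\qquad gF_{2j}=F_{2j}.
\]
So $g^{-1}xg$ satisfies the conditions of Lemma~\ref{lem:A} for even $m$. The image $U_{ij}$ of $\ker x^i\cap F_{2j}$ in the plane $F_{2j}/F_{2j-2}$ has dimension $d=N_i(2j)-N_i(2j-2)\in\{0,1,2\}$. Let $P^\circ\subseteq P$ be the nonempty open set of $g$ such that, for every $j$, the line $gF_{2j-1}/F_{2j-2}$ differs from each $U_{ij}$ that is a line. For $g\in P^\circ$ this line meets $U_{ij}$ in dimension $\max(d-1,0)$, so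
\[
\dim(\ker x^i\cap gF_{2j-1})=N_i(2j-2)+\max(d-1,0).
\]
The right side equals $N_i(2j-1)$. For $d=0,2$ this is immediate. For $d=1$ exactly one of $c(2j-1),c(2j)$ is at most $i$, and the table shows $c(2j)\le c(2j-1)$ for all $j$; so $c(2j-1)>i$ and $N_i(2j-1)=N_i(2j-2)$. By Lemma~\ref{lem:A}, $g^{-1}xg\in\mathcal V_T$ for $g\in P^\circ$. The set of $g\in P$ with $g^{-1}xg\in\mathcal V_T$ is closed and contains the dense set $P^\circ$, so it contains $1$.
\end{proof}

The inequality $c(2j)\le c(2j-1)$ is the property of $T$ that matters here: if it failed, Lemma~\ref{lem:A} would require $F_{2j-1}/F_{2j-2}$ to be the special line $U_{ij}$ instead of a general one.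

Since $\dim(\ker x^i\cap F_{2j})=2j-\dim x^iF_{2j}$ and $2j-N_i(2j)=\#\{a\le2j:c(a)>i\}$, the hypothesis of Lemma~\ref{lem:B} says that $x^5=0$ and that $\dim x^iF_{2j}$ is given by
\begin{equation}\label{eq:ranks}
\begin{array}{c|cccccc}
&F_2&F_4&F_6&F_8&F_{10}&F_{12}\\\hline
x&0&2&3&5&6&8\\
x^2&0&0&1&2&3&4\\
x^3&0&0&0&1&1&2\\
x^4&0&0&0&0&0&1
\end{array}
\end{equation}
(the entries $a$ with $c(a)>i$ are $3,4,5,7,8,9,11,12$ for $i=1$; $5,7,9,11$ for $i=2$; $7,11$ for $i=3$; $11$ for $i=4$). These conditions are invariant under conjugation by $P$.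

\subsection{Normal form of a general element of $\mathfrak n_Q$}
The blocks of $Q$ are $W_1$, $W_2\oplus W_3$, $W_4\oplus W_5$, $W_6$. So $x^{\mathrm I}(K,L,M)$, which always lies in $\mathfrak n_P$, lies in $\mathfrak n_Q$ if and only if $K_0=L_0=0$.

\begin{lemma}\label{lem:normal}
There is a dense subset of $\mathfrak n_Q$ each of whose elements is $P$-conjugate to some $x^{\mathrm I}(sK_1,sL_1,M)$ such that
\begin{equation}\label{eq:generic}
K_1,L_1,M_0\text{ are invertible and }\Phi=L_1\widehat M_0K_1\text{ has distinct eigenvalues.}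
\end{equation}
\end{lemma}

\begin{proof}
Let $U\subset\mathfrak n_Q$ be the open set of $x'$ whose blocks $W_2\to W_1$, $W_4\to W_3$, $W_6\to W_5$ are invertible. For $x'\in U$ define $g$ by $gz_{2j}=z_{2j}$ and $gz_{2j-1}=x'z_{2j}$ for $j=1,2,3$. Then $g\in P$, by the invertibility of the three blocks. The matrix $g^{-1}x'g$ lies in $\mathfrak n_P$ and sends $z_{2j}$ to $z_{2j-1}$, so it has the form \eqref{eq:family}. It lies in $\mathfrak n_Q$ because $P\subset Q$, so $K_0=L_0=0$. The map $x'\mapsto g^{-1}x'g$ is a morphism from $U$ to the affine space of the $x^{\mathrm I}(sK_1,sL_1,M)$, and it fixes this space pointwise. Condition \eqref{eq:generic} is open, and it holds for $K_1=M_0=1$, $L_1=\operatorname{diag}(1,2)$. Its preimage is a nonempty open subset of the vector space $\mathfrak n_Q$, hence dense.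
\end{proof}

\subsection{The deformation}
Given $K_1,L_1,M$ as in \eqref{eq:generic}, we want small $K_0,L_0$ for which \eqref{eq:ranks} holds. The conditions leave little choice. Look for rank one matrices $K_0=\varepsilon k\kappa$, $L_0=\delta l\lambda$. Since $x^5z_6=(K_0L_0z)_1$, we need $\kappa l=0$. The space $x^2F_8$ contains $k_1$, $xl_3=(K_1l)_1$ and a vector with nonzero $W_2$-component; to have dimension $2$ it needs $k$ proportional to $K_1l$. In $L\widehat MK\equiv0$, the constant term requires $\lambda\widehat M_0k=0$, which fixes $\lambda$ up to a scalar, and the coefficient of $s$ requires $L_1\widehat M_0k\in\langle l\rangle$, which makes $l$ an eigenvector of $\Phi$. One scalar equation between $\varepsilon$ and $\delta$ remains.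

\begin{proposition}\label{prop:deform}
Assume \eqref{eq:generic}. Then $x^{\mathrm I}(sK_1,sL_1,M)=\lim_{\varepsilon\to0}x_\varepsilon$, where $x_\varepsilon\in\mathfrak n_P$ satisfies $x_\varepsilon^5=0$ and \eqref{eq:ranks} for all small $\varepsilon\ne0$.
\end{proposition}

\begin{proof}
Let $\theta\ne\theta'$ be the eigenvalues of $\Phi$; both are nonzero, as is $D=\det M_0$. Choose $l\ne0$ with $\Phi l=\theta l$ and $\kappa\ne0$ with $\kappa l=0$. Then $\kappa\Phi=\theta'\kappa$, since $\Phi$ acts on $\mathbb C^2/\langle l\rangle$ by $\theta'$. Put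
\[
k=K_1l,\qquad\lambda=\kappa L_1,\qquad h=\widehat M_0k,\qquad r=\lambda\widehat M_1k .
\]
The vectors $k,\lambda,h$ are nonzero, and
\begin{equation}\label{eq:ids}
L_1h=\Phi l=\theta l,\qquad\lambda h=\theta\kappa l=0,\qquad M_0h=Dk,\qquad\lambda\widehat M_0K_1=\kappa\Phi=\theta'\kappa .
\end{equation}
For small $\varepsilon\ne0$ put $\delta=-\varepsilon\theta/(\theta'+\varepsilon r)$. Then
\begin{equation}\label{eq:epsdelta}
\varepsilon\theta+\delta\theta'+\varepsilon\delta r=0,\qquad\delta\ne0,\qquad\varepsilon+\delta=\varepsilon\,\frac{\theta'-\theta+\varepsilon r}{\theta'+\varepsilon r}\ne0 .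
\end{equation}
Let $K_0=\varepsilon k\kappa$, $L_0=\delta l\lambda$ and $x=x_\varepsilon=x^{\mathrm I}(K_0+sK_1,L_0+sL_1,M)$. As $\varepsilon\to0$ also $\delta\to0$, so the limit is as claimed. (Example~\ref{ex:model} is the case $K_1=M=1$, $L_1=\Theta$, where $r=0$.)

First, $L\widehat MK\equiv0\pmod{s^2}$. By \eqref{eq:ids} the constant term is $\varepsilon\delta\,l(\lambda h)\kappa=0$, and the coefficient of $s$ is
\[
L_1\widehat M_0K_0+L_0\widehat M_1K_0+L_0\widehat M_0K_1=(\varepsilon\theta+\varepsilon\delta r+\delta\theta')\,l\kappa=0 .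
\]
By Lemma~\ref{lem:congruences}(c), $\dim x^2F_{12}=4$.

For the other entries of \eqref{eq:ranks} choose $\zeta,\eta$ with $\kappa\zeta=1$, $\lambda\eta=1$, so that $l,\zeta$ and $h,\eta$ are bases of $\mathbb C^2$. We have $K_0l=0$, $K_0\zeta=\varepsilon k$, $L_0h=0$, $L_0\eta=\delta l$ and $K_0L_1\eta=\varepsilon k\lambda\eta=\varepsilon k$. From \eqref{eq:family} and \eqref{eq:ids},
\begin{align*}
xl_3&=k_1, & \xi:=x\zeta_3&=\varepsilon k_2+(K_1\zeta)_1,\\
xh_5&=\theta l_3+Dk_2+(M_1h)_1, & x\eta_5&=\delta l_4+(L_1\eta)_3+(M_0\eta)_2+(M_1\eta)_1,\\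
x^2h_5&=(\theta+D)k_1, & m:=x^2\eta_5&=\delta l_3+\varepsilon k_2+\bigl((K_1L_1+M_0)\eta\bigr)_1,
\end{align*}
and $xk_1=0$, $xk_2=k_1$, $x\xi=\varepsilon k_1$, $xm=(\delta+\varepsilon)k_1$. We use $x^iF_{2j}=x^iF_{2j-2}+x^iW_j$.
\begin{itemize}
\item $xF_2=0$; $xF_4=W_1$ and $x^2F_4=0$.
\item $xF_6=W_1+\langle k_1,\xi\rangle=W_1\oplus\langle k_2\rangle$ has dimension $3$; $x^2F_6=\langle k_1\rangle$; $x^3F_6=0$.
\item $xF_8=W_1\oplus\langle k_2\rangle\oplus W_3$ has dimension $5$; $x^2F_8=\langle k_1,\xi\rangle$ has dimension $2$; $x^3F_8=\langle k_1\rangle$; $x^4F_8=0$.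
\item $xF_{10}=xF_8+\langle xh_5,x\eta_5\rangle$ has dimension $6$, because $xh_5\in xF_8$ and $x\eta_5$ has $W_4$-component $\delta l\ne0$. Next, $x^2F_{10}=\langle k_1,\xi,m\rangle$ has dimension $3$, because $m$ has $W_3$-component $\delta l\neq0$ and $\xi$ has $W_2$-component $\varepsilon k\neq0$. Finally $x^3F_{10}=\langle k_1\rangle$ and $x^4F_{10}=0$.
\item $xF_{12}=xF_{10}\oplus W_5$ has dimension $8$; $x^3F_{12}=x^3F_{10}+x^2W_5=\langle k_1,m\rangle$ has dimension $2$; $x^4F_{12}=\langle(\delta+\varepsilon)k_1\rangle$ has dimension $1$ by \eqref{eq:epsdelta}; $x^5=0$.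
\end{itemize}
These are the entries of \eqref{eq:ranks}.
\end{proof}

The hypothesis $\theta\ne\theta'$ is needed only for $\varepsilon+\delta\ne0$, that is, for $x_\varepsilon^4\ne0$.

\begin{proposition}\label{prop:incl}
$\mathcal V_S\subset\mathcal V_T$.
\end{proposition}

\begin{proof}
Let $x'=gxg^{-1}$ with $g\in P$ and $x=x^{\mathrm I}(sK_1,sL_1,M)$ as in Lemma~\ref{lem:normal}. The elements $gx_\varepsilon g^{-1}\in\mathfrak n_P$ satisfy the hypothesis of Lemma~\ref{lem:B}, so they lie in $\mathcal V_T$, and they tend to $x'$. A Zariski closed set is closed in the usual topology, so $x'\in\mathcal V_T$. Such $x'$ are dense in $\mathfrak n_Q=\mathcal V_S$.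
\end{proof}

\section{The transposed tableaux: $\mathcal V_{T^t}\not\subset\mathcal V_{S^t}$}\label{sec:nonincl}

By \eqref{eq:four}, $\mathcal V_{S^t}=\overline{B\,\mathfrak n_{\mathfrak l}}$. Let
\[
e_{\mathfrak l}=E_{1,2}+(E_{3,4}+E_{4,5}+E_{5,6})+(E_{7,8}+E_{8,9}+E_{9,10})+E_{11,12},
\]
of Jordan type $(4,4,2,2)$. A strictly upper triangular $m\times m$ matrix $y$ with nonzero entries $y_{i,i+1}$ becomes the Jordan block in the basis $y^{m-1}e_m,\dots,ye_m,e_m$, which is triangular with respect to the standard one. Applying this in each block shows that $Be_{\mathfrak l}$ contains a dense subset of $\mathfrak n_{\mathfrak l}$. Hence $\mathcal V_{S^t}=\overline{Be_{\mathfrak l}}$ is the closure of a single orbit.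

\subsection{A slice}
We need an equation for this closure. The obstruction of Example~\ref{ex:model} is expressed in the coordinates $K,L,M$, so we transport an open part of $\mathfrak n$ to a space where these coordinates exist. Let
\[
\mathfrak n^\circ=\{x\in\mathfrak n:x_{2j-1,2j}\ne0,\ 1\le j\le6\},\qquad
\Sigma=\{x\in\mathfrak n:xe_{2j}=e_{2j-1},\ 1\le j\le6\}.
\]
The set $\mathfrak n^\circ$ is open and contains $e_{\mathfrak l}$; it is $B$-stable because conjugation by $B$ rescales the entries $x_{i,i+1}$. The set $\Sigma\subset\mathfrak n^\circ$ is an affine space. For $x\in\mathfrak n^\circ$ define $b(x)\in B$ by $b(x)e_{2j}=e_{2j}$, $b(x)e_{2j-1}=xe_{2j}$, and put $\sigma(x)=b(x)^{-1}xb(x)$. Then $\sigma\colon\mathfrak n^\circ\to\Sigma$ is a morphism with $\sigma(x)\in B\cdot x$; it is the matrix of $x$ in the basis $xe_2,e_2,xe_4,e_4,\dots,xe_{12},e_{12}$.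

For $x\in\Sigma$ let $s$ act as $x$ and put $g_j=e_{2j}$, so $sg_j=e_{2j-1}$. Since $s^2g_j=xe_{2j-1}\in F_{2j-2}$, there are unique $p_{ij}\in\mathbb C\oplus\mathbb Cs$ with
\[
s^2g_j=\sum_{i<j}p_{ij}g_i ,
\]
and the coefficients of the $p_{ij}$ are coordinates on $\Sigma$. Let $K,L,M$ be the $2\times2$ submatrices of $(p_{ij})$ with $(i;j)$ ranging over $(1,2;3,4)$, $(3,4;5,6)$, $(1,2;5,6)$ respectively. The remaining coordinates are $p_{12},p_{34},p_{56}$, and when they vanish $x=x^{\mathrm{II}}(K,L,M)$.

The discriminant of $\Phi$ is the natural candidate for an equation, but it needs a correction: in the notation of Proposition~\ref{prop:deform}, the equations $\varepsilon+\delta=0$ and $\varepsilon\theta+\delta\theta'+\varepsilon\delta r=0$ give $\theta-\theta'=\varepsilon r$, not $\theta=\theta'$. We add two terms that move each eigenvalue halfway toward the other. On $\Sigma$ define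
\[
\Psi=L_1\widehat M_0K_1+\tfrac12\bigl(L_0\widehat M_1K_1+L_1\widehat M_1K_0\bigr),\qquad f=(\operatorname{tr}\Psi)^2-4\det\Psi .
\]
Then $f$ is a polynomial on $\Sigma$, and $\Psi=\Phi$ where $K_0=L_0=0$.

\begin{lemma}\label{lem:C}
$f=0$ on $Be_{\mathfrak l}\cap\Sigma$.
\end{lemma}

\begin{proof}
Let $x\in Be_{\mathfrak l}\cap\Sigma$. Since $B$ preserves the flag, $x$ and $e_{\mathfrak l}$ have the same Jordan type on every subquotient $F_j/F_i$.

\emph{Step 1: consequences of the Jordan types.} On $F_4$, $F_8/F_4$, $F_{12}/F_8$ the type of $e_{\mathfrak l}$ is $(2,2)$, so $x^2=0$ there. But $s^2g_2=p_{12}g_1$, $s^2g_4\equiv p_{34}g_3\pmod{F_4}$, $s^2g_6\equiv p_{56}g_5\pmod{F_8}$, and $g_i,sg_i$ are independent in the respective quotients. So $p_{12}=p_{34}=p_{56}=0$ and $x=x^{\mathrm{II}}(K,L,M)$.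

On $F_6/F_2$ the type is $(4)$, so $x^3\ne0$ there. This module is generated by $g_2,g_3$, with $s^2g_2\equiv0$ and $s^3g_3\equiv sp_{23}g_2\equiv p_{23}(0)sg_2$. Hence $p_{23}(0)\ne0$, and $K_0\ne0$. The same argument with $g_4,g_5$ on $F_{10}/F_6$, also of type $(4)$, gives $p_{45}(0)\ne0$, and $L_0\ne0$.

On $F_{12}$ the type is $(4,4,2,2)$, so $x^4=0$ and $\operatorname{rank}x^2=4$. By Lemma~\ref{lem:congruences}, $KL\equiv0$ and $L\widehat MK\equiv0\pmod{s^2}$.

\emph{Step 2: the congruence $KL\equiv0$.} Since $K_0L_0=0$ and both factors are nonzero, both have rank one: $K_0=k\kappa$, $L_0=l\lambda$, $\kappa l=0$. The coefficient of $s$ gives $k\,\kappa L_1+K_1l\,\lambda=0$. Applying this to a vector $\eta$ with $\lambda\eta=1$ shows that $K_1l=\gamma k$ for a scalar $\gamma$; substituting back, $k(\kappa L_1+\gamma\lambda)=0$. So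
\begin{equation}\label{eq:gamma}
K_1l=\gamma k,\qquad\kappa L_1=-\gamma\lambda .
\end{equation}

\emph{Step 3: the congruence $L\widehat MK\equiv0$.} With $r=\lambda\widehat M_1k$ the coefficient of $s$ gives
\[
(L_1\widehat M_0k)\kappa+r\,l\kappa+l\,(\lambda\widehat M_0K_1)=0 .
\]
Applying this to a vector $\zeta$ with $\kappa\zeta=1$ shows that $L_1\widehat M_0k=\nu l$ for a scalar $\nu$; substituting back,
\begin{equation}\label{eq:nu}
L_1\widehat M_0k=\nu l,\qquad\lambda\widehat M_0K_1=-(\nu+r)\kappa .
\end{equation}

\emph{Step 4: the eigenvalues of $\Psi$.} Using $K_0l=0$, $\kappa L_0=0$, \eqref{eq:gamma} and \eqref{eq:nu},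
\begin{align*}
\Psi l&=\gamma L_1\widehat M_0k+\tfrac\gamma2\,l\lambda\widehat M_1k=\gamma\bigl(\nu+\tfrac r2\bigr)l,\\
\kappa\Psi&=-\gamma\lambda\widehat M_0K_1-\tfrac\gamma2\,\lambda\widehat M_1k\,\kappa=\gamma\bigl(\nu+r-\tfrac r2\bigr)\kappa .
\end{align*}
Since $\kappa l=0$, the second line gives the action of $\Psi$ on $\mathbb C^2/\langle l\rangle$. So both eigenvalues of $\Psi$ equal $\gamma(\nu+\frac r2)$, and $f(x)=0$.
\end{proof}

\subsection{A point of $\mathcal V_{T^t}$ outside $\mathcal V_{S^t}$}
The word of $w_Tw_0$ is $11\;7\;5\;9\;3\;4\;8\;12\;1\;2\;6\;10$. We look in $\mathfrak n\cap w_Tw_0(\mathfrak n)$ for an element whose normal form has $K=L=s\cdot1$; then $\Psi=\widehat M_0$, and it suffices that $M_0$ have distinct eigenvalues. Put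
\[
x_1=E_{1,2}+E_{3,4}+E_{5,6}+E_{2,6}+E_{7,8}+E_{4,8}+E_{5,9}+E_{9,10}+E_{11,12}+E_{8,12}.
\]

\begin{proposition}\label{prop:nonincl}
$x_1\in\mathcal V_{T^t}$ and $x_1\notin\mathcal V_{S^t}$.
\end{proposition}

\begin{proof}
For each of the ten terms $E_{a,b}$ the letter $a$ precedes $b$ in the word above, so $x_1\in\mathfrak n\cap w_Tw_0(\mathfrak n)\subset\mathcal V_{T^t}$ by \eqref{eq:span}.

The function $f\circ\sigma$ is regular on $\mathfrak n^\circ$. It vanishes on $Be_{\mathfrak l}$ by Lemma~\ref{lem:C}, since $\sigma(Be_{\mathfrak l})\subseteq Be_{\mathfrak l}\cap\Sigma$. Hence it vanishes on $\overline{Be_{\mathfrak l}}\cap\mathfrak n^\circ=\mathcal V_{S^t}\cap\mathfrak n^\circ$. Now $x_1\in\mathfrak n^\circ$, and it remains to see that $f(\sigma(x_1))\ne0$. The action of $x_1$ is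
\[
e_2\mapsto e_1,\quad e_4\mapsto e_3,\quad e_6\mapsto e_5+e_2,\quad e_8\mapsto e_7+e_4,\quad e_9\mapsto e_5,\quad e_{10}\mapsto e_9,\quad e_{12}\mapsto e_{11}+e_8,
\]
and $e_1,e_3,e_5,e_7,e_{11}\mapsto0$. The coordinates $p_{ij}$ of $\sigma(x_1)$ are read from the relations among $g_j=e_{2j}$ with $s=x_1$:
\begin{gather*}
s^2g_1=s^2g_2=0,\qquad s^2g_3=e_1=sg_1,\qquad s^2g_4=e_3=sg_2,\\
s^2g_5=e_5=sg_3-g_1,\qquad s^2g_6=e_7+e_4=sg_4 .
\end{gather*}
So $K=L=s\cdot1$ and $M=\operatorname{diag}(-1,0)$. Then $\Psi=\widehat M_0=\operatorname{diag}(0,-1)$ and $f(\sigma(x_1))=1$.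
\end{proof}

Propositions~\ref{prop:incl} and~\ref{prop:nonincl} prove part (1) of Theorem~\ref{thm:main}, and part (2) follows by Section~\ref{sec:reversal}.

\begin{remark}
The point $\sigma(x_1)$ satisfies both congruences of Lemma~\ref{lem:congruences}, and yet $f\ne0$ there; so the conditions $K_0\ne0\ne L_0$, which come from the subquotients $F_6/F_2$ and $F_{10}/F_6$, cannot be dropped from the proof of Lemma~\ref{lem:C}. The ranks of the powers do not separate $x_1$ from $\overline{Be_{\mathfrak l}}$: the ranks of $x,x^2,x^3,x^4$ are $7,4,1,0$ for $x_1$ and $8,4,2,0$ for $e_{\mathfrak l}$.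
\end{remark}

\section{All $n\ge12$, and the codimension}\label{sec:general}

Let $n\ge12$; subscripts indicate the size of matrices, and $w_0^{(12)}$, $w_0$ are the longest elements of $S_{12}$, $S_n$. For $w\in S_{12}$ let $w^\sharp=w(1)\cdots w(12)\,13\cdots n\in S_n$. Each of the last letters exceeds all earlier ones and is appended to the first row, so $T(w_S^\sharp)=S^{(n)}$ and $T(w_T^\sharp)=T^{(n)}$. Let $\pi\colon\mathfrak n_n\to\mathfrak n_{12}$ be restriction to $F_{12}$. It is equivariant for the restriction map $B_n\to B_{12}$, and its kernel is $\mathfrak u=\operatorname{span}\{E_{ab}:a<b,\ b>12\}$. We regard $\mathfrak n_{12}$ and $B_{12}$ as placed in the upper left corner, so $\mathfrak n_n=\mathfrak n_{12}\oplus\mathfrak u$, and $\mathfrak u$ is $B_{12}$-stable.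

\begin{proof}[Proof of part (3) of Theorem~\ref{thm:main}]
\emph{The inclusion.} Let $X=\mathfrak n_{12}\cap w(\mathfrak n_{12})$. By \eqref{eq:span}, $\mathfrak n_n\cap w^\sharp(\mathfrak n_n)=X\oplus\mathfrak u$. Equivariance gives $B_n(X\oplus\mathfrak u)\subseteq\pi^{-1}(B_{12}X)$, and conversely $\pi^{-1}(B_{12}X)=B_{12}X+\mathfrak u=B_{12}(X\oplus\mathfrak u)$. Since $\pi$ is the projection of a product, taking closures gives
\begin{equation}\label{eq:preimage}
\mathcal V(w^\sharp)=\pi^{-1}(\mathcal V(w))\cong\mathcal V(w)\times\mathfrak u .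
\end{equation}
Hence $\mathcal V_{S^{(n)}}\subset\mathcal V_{T^{(n)}}$ by Proposition~\ref{prop:incl}.

\emph{The transposed tableaux.} The word of $w^\sharp w_0$ is $n\cdots13\,w(12)\cdots w(1)$, in which no letter precedes a larger letter exceeding $12$. So $\mathfrak n_n\cap w^\sharp w_0(\mathfrak n_n)=\mathfrak n_{12}\cap ww_0^{(12)}(\mathfrak n_{12})$. For $w=w_T$ this shows $x_1\in\mathcal V(w_T^\sharp w_0)$. For $w=w_S$ the space is $\mathfrak n_{\mathfrak l}$, so equivariance and continuity give $\pi(\mathcal V(w_S^\sharp w_0))\subseteq\overline{B_{12}\mathfrak n_{\mathfrak l}}$, which does not contain $\pi(x_1)=x_1$ by Proposition~\ref{prop:nonincl}. Thus (1) holds for $S^{(n)},T^{(n)}$. The deduction of (2) in Section~\ref{sec:reversal} is valid for every $n$.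

\emph{The codimension.} By \eqref{eq:preimage} we may take $n=12$. First, $\dim\mathfrak n_Q=\frac12(144-4-16-16-4)=52$. For $\mathcal V_T$ we use two standard facts: the conjugacy class $\mathcal O$ of a nilpotent $n\times n$ matrix $x$ has dimension $n^2-\sum_id_i^2$, where $d_i=\dim\ker x^i-\dim\ker x^{i-1}$; and every irreducible component of $\mathcal O\cap\mathfrak n$ has dimension $\frac12\dim\mathcal O$. By (F1), $\mathcal V_T$ is the closure of such a component, and we must identify $\mathcal O$. By the remark after \eqref{eq:wT}, the elements of $\mathfrak n\cap w_T(\mathfrak n)$ satisfy $\dim\ker x^i\ge N_i(12)$, that is, $\ge4,8,10,11,12$ for $i=1,\dots,5$. These conditions are closed and invariant under conjugation, so they hold on $\mathcal V_T$. The opposite inequalities are open, and they hold at the points $x_\varepsilon\in\mathcal V_T$ of Proposition~\ref{prop:deform}, by the last column of \eqref{eq:ranks}. So equality holds on a nonempty open subset of $\mathcal V_T$, and this subset meets $\mathcal O$. Therefore $(d_i)=(4,4,2,1,1)$,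 the Jordan type is $(5,3,2,2)$, and
\[
\dim\mathcal V_T=\tfrac12(144-16-16-4-1-1)=53 .
\]

\emph{Covering and incomparability.} A proper closed subset of an irreducible variety has smaller dimension, so no orbital variety closure lies strictly between $\mathcal V_{S^{(n)}}$ and $\mathcal V_{T^{(n)}}$: the tableau $T^{(n)}$ covers $S^{(n)}$ in $\le_G$. We have shown $S^{(n)}\not\le_AT^{(n)}$, and $T^{(n)}\le_AS^{(n)}$ would force $\mathcal V_{T^{(n)}}\subseteq\mathcal V_{S^{(n)}}$ by (F3), contrary to the dimensions. So the two tableaux are incomparable in $\le_A$.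
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jos} Joseph, LNM \textbf{728} (1979).

\bibitem{KL} Kazhdan and Lusztig, Invent. Math. \textbf{53} (1979).

\bibitem{Mel} Anna Melnikov, \emph{On Orbital variety closures in $\mathfrak{sl}_n$. III Geometric properties}, arXiv:math/0507504 (2005).

\bibitem{Vog} Vogan, Math. Ann. \textbf{248} (1980).

\end{thebibliography}
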